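# Uniform Banach fields are nonarchimedean fields

**Theorem 1.** Every uniform Banach field $A$ is a nonarchimedean field: its topology is defined by a multiplicative nonarchimedean norm under which $A$ is complete. (The trivial norm is allowed; it occurs exactly when $A$ is discrete.)

In plain words: we have a field with a complete norm that is only submultiplicative, $|xy|\le|x|\,|y|$. We assume that $|x|$ can be recovered, up to a constant factor, from the growth of the powers of $x$. The theorem says that the topology then comes from an honest absolute value with $|xy|=|x|\,|y|$. There is no base field in the hypotheses. Whether this holds is posed as an open question in Kiran S. Kedlaya, "On commutative nonarchimedean Banach fields", arXiv:1602.09004 (2016). Without the word "uniform" the statement fails: a Banach field need not be a nonarchimedean field, and the known counterexamples are not uniform.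

We first make every word precise.

## Banach fields, spectral seminorms, uniformity

**Definition 1 (Banach rings and fields).** A commutative nonarchimedean Banach ring is a commutative ring $A$ with a fixed norm $|\bullet|:A\to[0,\infty)$ such that $|x|=0$ iff $x=0$, $|x+y|\le\max\{|x|,|y|\}$ and $|xy|\le|x|\,|y|$, and such that $A$ is complete for the metric $|x-y|$. A Banach field is such a ring whose underlying ring is a field. A nonarchimedean field is a field complete for a multiplicative nonarchimedean norm ($|xy|=|x|\,|y|$). We say that a Banach field is a nonarchimedean field if its topology can be defined by a multiplicative nonarchimedean norm under which it is complete.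

**Definition 2 (spectral seminorm, uniformity).** The spectral seminorm is $|x|_{\rm sp}=\lim_{n\to\infty}|x^n|^{1/n}$. The limit exists by Fekete's lemma, since $n\mapsto|x^n|$ is submultiplicative, and $|x|_{\rm sp}\le|x|$. The ring $A$ is uniform if there is $c>0$ with $|x|\le c\,|x|_{\rm sp}$ for all $x\in A$.

Replacing the norm by one bounded above and below by constant multiples of it does not change $|\cdot|_{\rm sp}$, because $C^{1/n}\to1$. So uniformity does not change either. A norm with $|x^n|=|x|^n$ (a *power-multiplicative* norm) equals its own spectral seminorm, so it is uniform with $c=1$.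

*Example (not uniform).* Let $A=\mathbb Q_p[\epsilon]/(\epsilon^2)$ with $|a+b\epsilon|=\max(|a|_p,|b|_p)$. This is a Banach ring, not a field. Here $|\epsilon|=1$ but $\epsilon^2=0$, so $|\epsilon|_{\rm sp}=0$.

*Example (uniform, norm not multiplicative).* Let $A=\mathbb Q_p$ with $\|x\|=\max(|x|_p,|x|_p^2)$. This norm is nonarchimedean, submultiplicative and power-multiplicative, and it has the usual topology. But $\|p\|=p^{-1}$ and $\|p^{-1}\|=p^2$, so $\|p\|\,\|p^{-1}\|=p\ne1$. The spectral norm of a uniform Banach field need not be multiplicative, so Theorem 1 cannot be proved by showing that it is. The conclusion concerns the topology.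

*Example (discrete).* Let $A=\mathbb Q$ with $\|x\|=\sup_p|x|_p$. For $x\neq0$ we have $|x|_p=1$ for almost all $p$, so the supremum is finite and at least $1$. The norm is power-multiplicative and $A$ is discrete, hence complete. This uniform Banach field carries all the $p$-adic absolute values, each bounded by $\|\cdot\|$, yet its topology is defined by the trivial norm.

The parenthesis in Theorem 1 is easy to verify. The trivial norm defines the discrete topology. Conversely, if a multiplicative norm $|\cdot|_0$ is nontrivial, then some $x\ne 0$ has $|x|_0<1$, so $x^n\to0$ with $x^n\neq0$ and the topology is not discrete.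

We shall often change norms, so we record one remark.

**Remark 3 (completeness is topological).** Two norms on $A$ define the same topology iff they have the same null sequences, and then they have the same Cauchy sequences; so completeness for one is completeness for the other. Indeed, $x_k\to x$ iff $x_k-x\to0$, so the null sequences determine the convergent sequences and hence the metric topology, and the topology determines the null sequences. Moreover $(x_k)$ is Cauchy iff $x_{k_i}-x_{l_i}\to0$ whenever $k_i,l_i\to\infty$.

## The spectrum, and the finer statements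

**Definition 4 (spectrum).** A multiplicative seminorm on a ring $A$ is a function $\alpha:A\to[0,\infty)$ with $\alpha(0)=0$, $\alpha(1)=1$, $\alpha(xy)=\alpha(x)\alpha(y)$ and $\alpha(x+y)\le\alpha(x)+\alpha(y)$. It is bounded if $\alpha\le C\|\cdot\|$ for some constant $C$, where $\|\cdot\|$ is the norm of $A$. The set of bounded multiplicative seminorms is $\mathcal M(A)$, with the weakest topology making all evaluations $\alpha\mapsto\alpha(x)$ continuous.

If $\alpha\le C\|\cdot\|$, then $\alpha(x)^n=\alpha(x^n)\le C\|x\|^n$, and $n$-th roots give $\alpha\le\|\cdot\|$. The only outside theorem we use is the following (Berkovich, *Spectral Theory and Analytic Geometry over Non-Archimedean Fields*, Thms 1.2.1 and 1.3.1).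

**Theorem (Berkovich).** Let $(A,\|\cdot\|)$ be a nonzero commutative Banach ring with $\|1\|=1$. Then $\mathcal M(A)$ is nonempty, compact and Hausdorff, and $\lim\|x^n\|^{1/n}=\max_{\alpha\in\mathcal M(A)}\alpha(x)$ for every $x\in A$.

*Example.* Take $\mathbb Q_p$ with $\|x\|=\max(|x|_p,|x|_p^2)$ again, and let $\alpha\in\mathcal M(\mathbb Q_p)$. If $|x|_p=1$, then $\alpha(x)\le\|x\|=1$ and $\alpha(x^{-1})\le1$, so $\alpha(x)=1$. Also $\alpha(p)\le p^{-1}$ and $\alpha(p)^{-1}=\alpha(p^{-1})\le p^2$. So $\alpha=|\cdot|_p^c$ with $1\le c\le2$, and all these occur. The spectrum is a segment, but its points are all powers of one another.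

**Definition 5 (power-bounded elements).** A subset of a Banach ring is bounded if the norm is bounded on it. An element is power-bounded if the set of its powers is bounded; the set of power-bounded elements is $A^\circ$.

*Example.* In $\mathbb Q_p$ we have $A^\circ=\mathbb Z_p$, which is bounded. In $\mathbb Q_p[\epsilon]/(\epsilon^2)$ every $b\epsilon$ is power-bounded, so $A^\circ$ is unbounded.

**Theorem 2.**

1. *(Criterion.)* A Banach field $A$, uniform or not, is a nonarchimedean field iff it is discrete or its set $A^\circ$ of power-bounded elements is bounded.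
2. *(Structure.)* Let $A$ be a non-discrete uniform Banach field. Then there are a multiplicative nonarchimedean norm $|\cdot|_0$ defining the topology and reals $0<c_1\le c_2$ with $|x|_{\rm sp}=\max(|x|_0^{c_1},|x|_0^{c_2})$ and $\mathcal M(A)=\{|\cdot|_0^c:c_1\le c\le c_2\}$. All pairs $c_1\le c_2$ occur. The spectral norm is multiplicative iff $c_1=c_2$, iff $|\varpi^{-1}|_{\rm sp}=|\varpi|_{\rm sp}^{-1}$ for one (equivalently every) $\varpi\ne0$ with $|\varpi|_{\rm sp}<1$.
3. *(Completions.)* Let $F$ be a field with a power-multiplicative nonarchimedean norm (submultiplicative, with $|x^n|=|x|^n$). The completion of $F$ is a field iff the topology of $F$ is defined by a multiplicative nonarchimedean norm.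

## From the norm to a compact family of valuations

**Step 1. Passing to the spectral norm.** The purpose is to replace the given norm by a power-multiplicative one. Let $A$ be a uniform Banach field and put $\|x\|=|x|_{\rm sp}$. By uniformity $\|\cdot\|$ is equivalent to $|\cdot|$, so $A$ is complete for it. Commutativity gives $\|xy\|\le\|x\|\,\|y\|$. The definition of the limit gives $\|x^n\|=\|x\|^n$, and $\|1\|=\lim|1|^{1/n}=1$.

The norm $\|\cdot\|$ is ultrametric. Let $x,y\in A$ and $\varepsilon>0$. Since $|x^i|^{1/i}\to\|x\|$, and likewise for $y$, there is $C$ with $|x^i|\le C(\|x\|+\varepsilon)^i$ and $|y^i|\le C(\|y\|+\varepsilon)^i$ for all $i\ge0$. Positive integer multiples do not increase $|\cdot|$, so the binomial coefficients are harmless: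
$$|(x+y)^n|\le\max_{0\le i\le n}|x^iy^{n-i}|\le C^2\max(\|x\|+\varepsilon,\|y\|+\varepsilon)^n .$$
Take $n$-th roots, let $n\to\infty$, then $\varepsilon\to0$. (Uniformity was not used in this paragraph or for submultiplicativity; we shall need that later.)

If no $x\neq0$ has $\|x\|<1$, then $A$ is discrete, its topology is defined by the trivial norm, $A$ is complete for it, and Theorem 1 holds. From now on fix $\varpi\ne0$ with $\|\varpi\|<1$.

**Step 2. Points of the spectrum are valuations.** The purpose is to turn each point into a real valuation, normalised so that powers of one absolute value give the same valuation. Let $X=\mathcal M(A)$ with respect to $\|\cdot\|$. Since $\|\cdot\|$ is power-multiplicative, Berkovich's theorem gives $\|x\|=\max_{\alpha\in X}\alpha(x)$.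

Let $\alpha\in X$. For an integer $n$ we have $\alpha(n\cdot1)\le\|n\cdot1\|\le1$. Expanding $(x+y)^n$ therefore gives $\alpha(x+y)^n\le(n+1)\max(\alpha(x),\alpha(y))^n$ for all $n$; with $n$-th roots, $\alpha$ is ultrametric. Its kernel is a proper ideal of a field, so $\alpha(x)>0$ for $x\ne0$. From $\alpha(x)\alpha(x^{-1})=1$ and $\alpha(x^{-1})\le\|x^{-1}\|$ we get
$$\|x^{-1}\|^{-1}\le\alpha(x)\le\|x\|\qquad(x\ne0).\tag{1}$$

Put $v_\alpha(x)=\log\alpha(x)/\log\alpha(\varpi)$ for $x\ne0$ and $v_\alpha(0)=+\infty$. Since $0<\alpha(\varpi)\le\|\varpi\|<1$, the denominator is negative and $v_\alpha$ is a real valuation: $v_\alpha(xy)=v_\alpha(x)+v_\alpha(y)$ and $v_\alpha(x+y)\ge\min(v_\alpha(x),v_\alpha(y))$, with equality when $v_\alpha(x)\neq v_\alpha(y)$. Moreover $v_\alpha(\varpi)=1$ and $\alpha(x)=\alpha(\varpi)^{v_\alpha(x)}$. In the segment example above, all $v_\alpha$ coincide.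

**Step 3. Three facts.** The purpose is to record how compactness and completeness enter.

* (F1) For $x\ne0$, the function $\alpha\mapsto v_\alpha(x)$ is continuous on the compact space $X$, being a quotient of continuous functions with nonvanishing denominator. So it is bounded and attains its maximum.
* (F2) If $\inf_\alpha v_\alpha(w_k)\to+\infty$, then $w_k\to0$ in $A$. Indeed, once the infimum is $\ge0$, we have $\|w_k\|=\max_\alpha\alpha(\varpi)^{v_\alpha(w_k)}\le\|\varpi\|^{\inf_\alpha v_\alpha(w_k)}$. Since $\|\cdot\|$ is ultrametric and complete, a sequence $(y_k)$ with $\inf_\alpha v_\alpha(y_{k+1}-y_k)\to+\infty$ converges in $A$.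
* (F3) If $y_k\to y$, then $\alpha(y_k)\to\alpha(y)$ for every $\alpha\in X$, because $|\alpha(y_k)-\alpha(y)|\le\alpha(y_k-y)\le\|y_k-y\|$.

**Step 4. One valuation is enough.** The purpose is to reduce Theorem 1 to the equality of all $v_\alpha$. Suppose $v_\alpha=v$ for all $\alpha\in X$. Then $|x|_0:=2^{-v(x)}$ is a multiplicative nonarchimedean norm, and $\|x\|=\max_\alpha\alpha(\varpi)^{v(x)}$. By compactness there are $0<c\le d<1$ with $\alpha(\varpi)\in[c,d]$ for all $\alpha$. If $v(x_k)\to\infty$, then $\|x_k\|\le d^{\,v(x_k)}\to0$ as soon as $v(x_k)\ge0$. If $\|x_k\|\to0$, then $\alpha(\varpi)^{v(x_k)}\to0$ for any fixed $\alpha$, so $v(x_k)\to\infty$. Hence $\|\cdot\|$ and $|\cdot|_0$ have the same null sequences. By Remark 3, $A$ is complete for $|\cdot|_0$, and so it is a nonarchimedean field.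

It remains to derive a contradiction from
$$\text{there exist } x\in A^\times \text{ and } \alpha,\beta\in X\text{ with } v_\beta(x)<v_\alpha(x).\tag{2}$$

What contradiction should we aim for? By (1) and (F1), a nonzero $y\in A$ cannot have $\alpha(y)=0$ for any $\alpha$, and it cannot have $v_\alpha(y)$ unbounded over $X$. We try to build, as a limit, a nonzero $y$ that violates one of these.

## Cutting a spectrum at a gap

Start with the smallest case by hand: $\mathbb Q$ with $\|x\|=\max(|x|_2,|x|_3)$. Put
$$g_n=\frac{2^n}{2^n-3^n},\qquad g_n-1=\frac{3^n}{2^n-3^n}.$$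
The denominator is prime to $2$ and to $3$, so $|g_n|_2=2^{-n}$ and $|g_n-1|_3=3^{-n}$. Hence $|g_n-g_m|_2\le 2^{-\min(m,n)}$ and $|g_n-g_m|_3\le3^{-\min(m,n)}$, and $(g_n)$ is Cauchy. In the completion, to which both absolute values extend by continuity, the limit $y$ has $|y|_2=0$ and $|y|_3=1$. So $y\ne0$, but $y$ is not invertible, since $|y|_2|y^{-1}|_2=1$ is impossible. The completion is not a field.

With $u=2/3$ we have $g_n=u^n/(u^n-1)$. The shape $u/(u-1)$ is a soft step function: it is near $0$ where $u$ is small and near $1$ where $u$ is large. The same cut works in $A$ whenever there is a gap. Suppose some rational $s=b/a$ (with $a\ge1$) satisfies $v_\beta(x)<s<v_\alpha(x)$, and no $\gamma\in X$ has $v_\gamma(x)=s$. Put $u=x^a\varpi^{-b}$, so $v_\gamma(u)=a(v_\gamma(x)-s)\ne0$ for all $\gamma$. The set of values $v_\gamma(x)$ is compact and misses $s$, so $|v_\gamma(x)-s|\ge\delta>0$ for all $\gamma$. No $u^n$ with $n\ge1$ equals $1$, and $g_n=u^n/(u^n-1)$ satisfies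
$$v_\gamma(g_n)=na(v_\gamma(x)-s)\ \text{ if } v_\gamma(x)>s,\qquad v_\gamma(g_n-1)=na(s-v_\gamma(x))\ \text{ if } v_\gamma(x)<s.$$
So $v_\gamma(g_{n+1}-g_n)\ge na\delta$ for all $\gamma$. By (F2), $g_n\to y$ in $A$, and by (F3), $\alpha(y)=0$ and $\beta(y)=1$. This contradicts (1). In particular (2) is impossible when $X$ is finite.

## Where the cut fails: values filling an interval

If the values $v_\gamma(x)$ fill an interval, every threshold $s$ in it is attained, and the cut fails there. Here is the failure in a concrete normed field. Let $F=\mathbb Q_p(T)$ and $\varpi=p$. For $r\in[0,1]$ let $v_r$ be the Gauss valuation $v_r(\sum a_iT^i)=\min_i(v_p(a_i)+ri)$, extended to $F$. For $f\in F^\times$ the function $r\mapsto v_r(f)$ is continuous on $[0,1]$, so $\|f\|=\sup_r p^{-v_r(f)}$ is a power-multiplicative nonarchimedean norm. For $x=T$ the values $v_r(T)=r$ fill $[0,1]$. Let $s=b/a\in(0,1)$ and $u=T^ap^{-b}$. Then $v_r(u^n-1)=\min(na(r-s),0)$. At $r=s$ the elements $u$, $u-1$ and $u^n-1$ all have valuation $0$, and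
$$g_{n+1}-g_n=\frac{u^n(1-u)}{(u^n-1)(u^{n+1}-1)}$$
has $v_s(g_{n+1}-g_n)=0$ for every $n$. The sequence is not Cauchy.

In this example there is a repair: use infinitely many thresholds $s_j$ increasing to the top value $\sigma=1$, and multiply the steps. By the time we change the product at threshold $s_{j+1}$, the earlier factors have made it small there. Take $s_j=1-2^{-j}$, $a_j=4^j$, $u_j=T^{4^j}p^{-(4^j-2^j)}$, $g_j=u_j/(u_j-1)$ and $y_j=g_1\cdots g_j$, so that $y_{j+1}-y_j=y_j(g_{j+1}-1)$. Let $m_j=1-\frac34 2^{-j}$ be the midpoint of $s_j$ and $s_{j+1}$. All $g_i$ and $g_i-1$ have $v_r\ge0$.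

* If $r\le m_j$, then $v_r(g_{j+1}-1)=a_{j+1}(s_{j+1}-r)\ge4^{j+1}\cdot\frac14 2^{-j}=2^j$, so $v_r(y_{j+1}-y_j)\ge2^j$.
* If $r>m_j$, then $v_r(g_i)=a_i(r-s_i)\ge a_i(m_i-s_i)=4^i\cdot\frac142^{-i}=2^{i-2}\ge\frac12$ for $i\le j$, so $v_r(y_{j+1}-y_j)\ge j/2$.

So $(y_j)$ is Cauchy. At $r=0$ we have $v_0(y_j)=0$, and at $r=1$ we have $v_1(y_j)=\sum_{i\le j}2^i\to\infty$. The limit in the completion is nonzero and is killed at $r=1$, so the completion of $F$ is not a field.

What can still go wrong in general? In the example, $v_r(u_j-1)\le0$ for all $r$. Nothing guarantees this. For instance, on $\mathbb Q_p(T)$ let $\eta$ be the valuation $\eta(\sum a_i(T-p)^i)=\min_i(v_p(a_i)+4i)$. Then $\eta(T)=1$ and, with $u=T/p$, we get $\eta(u-1)=\eta(T-p)-1=3$. At such a point $u/(u-1)$ has valuation $-3$. In general, at points with $v_\gamma(x)=s_j$, the element $u_j-1$ may have large positive valuation, say up to $E_j$, and the factor $g_j-1=1/(u_j-1)$ then has valuation as low as $-E_j$. To keep $y_j(g_{j+1}-1)$ small at the points with $v_\gamma(x)=s_{j+1}$, we want $v_\gamma(y_j)=\sum_{i\le j}a_i(s_{j+1}-s_i)$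 to exceed $E_{j+1}$ by a growing amount. But at stage $j$ this sum is at most $\sum_{i\le j}a_i(\sigma-s_i)$, which is already fixed, while $E_{j+1}$ may be anything. If the $E_j$ are bounded, the construction survives. If they are not, it stops here.

The way past this point is to use the failure. If the product construction is impossible, then for thresholds near the top, $u-1$ is very small at some point $\alpha$. Such near-cancellation is an asset: $y(1-u^{-1})$ is then much smaller than $y$ at $\alpha$, while, as we shall see, the change $yu^{-1}$ is small everywhere. Repeating this pushes the maximum of $v$ to infinity along a convergent sequence, and that contradicts (F1).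

## Products of steps with thresholds rising to the maximum

**Lemma 6.** Let $x\in A^\times$, let $\sigma=\max_\alpha v_\alpha(x)$, and suppose $v_\beta(x)<\sigma$ for some $\beta\in X$. Let $E>0$. Then there is $\tau<\sigma$ such that for all integers $a\ge1$ and $b$ with $\tau<b/a<\sigma$ and $a\sigma-b\ge1$, the element $u=x^a\varpi^{-b}$ satisfies $v_\alpha(u-1)>E$ for some $\alpha\in X$.

**Step 5. Proof of Lemma 6.** The purpose is to show that if $u-1$ were never small for a sequence of thresholds tending to $\sigma$, the product construction would give a forbidden element. Suppose the lemma fails. Applying the failure with $\tau=\sigma-1/k$ for $k=1,2,\dots$, we obtain $(a_k,b_k)$ such that, with $s_k=b_k/a_k$ and $u_k=x^{a_k}\varpi^{-b_k}$,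
$$s_k<\sigma,\qquad s_k\to\sigma,\qquad a_k(\sigma-s_k)\ge1,\qquad v_\alpha(u_k-1)\le E\ \text{ for all }\alpha\in X.\tag{3}$$
In particular $u_k\ne1$, since $v_\alpha(0)=+\infty$, and $a_k\ge1/(\sigma-s_k)\to\infty$. Put
$$g_k=\frac{u_k}{u_k-1},\qquad g_k-1=\frac1{u_k-1}.$$

*The three regions.* Let $\alpha\in X$ and $t=v_\alpha(x)$. Then $v_\alpha(u_k)=a_kt-b_k=a_k(t-s_k)$.

* If $t<s_k$, then $v_\alpha(u_k)<0$, so $v_\alpha(u_k-1)=v_\alpha(u_k)$. Hence $v_\alpha(g_k)=0$ and $v_\alpha(g_k-1)=a_k(s_k-t)$.
* If $t=s_k$, then $v_\alpha(u_k)=0$ and $0\le v_\alpha(u_k-1)\le E$. Hence $v_\alpha(g_k)\ge-E$ and $v_\alpha(g_k-1)\ge-E$.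
* If $t>s_k$, then $v_\alpha(u_k)>0$, so $v_\alpha(u_k-1)=0$. Hence $v_\alpha(g_k)=a_k(t-s_k)$ and $v_\alpha(g_k-1)=0$.

*Choice of a subsequence, relabelled.* Choose the first term with $s_1>v_\beta(x)$, which is possible because $s_k\to\sigma>v_\beta(x)$. Given $s_1<\dots<s_j$, choose first $m_j\in(s_j,\sigma)$ with $a_i(m_j-s_i)\ge\frac12$ for all $i\le j$; any $m_j$ close enough to $\sigma$ works, because $a_i(\sigma-s_i)\ge1$. Then choose the next term, further along the sequence, with $s_{j+1}>m_j$ and $a_{j+1}(s_{j+1}-m_j)\ge j+E$; this is possible because $s_k-m_j\to\sigma-m_j>0$ and $a_k\to\infty$.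

*Convergence of the products.* Let $y_j=\prod_{i\le j}g_i$, so $y_{j+1}-y_j=y_j(g_{j+1}-1)$. Let $\alpha\in X$ and $t=v_\alpha(x)$.

* Suppose $t\le m_j$. The $s_i$ are strictly increasing, so at most one $i$ has $t=s_i$; that factor has valuation $\ge-E$ and all others have valuation $\ge0$. So $v_\alpha(y_j)\ge-E$. Since $t\le m_j<s_{j+1}$, we have $v_\alpha(g_{j+1}-1)=a_{j+1}(s_{j+1}-t)\ge a_{j+1}(s_{j+1}-m_j)\ge j+E$. Hence $v_\alpha(y_{j+1}-y_j)\ge j$.
* Suppose $t>m_j$. Then $t>s_i$ for all $i\le j$, so $v_\alpha(y_j)=\sum_{i\le j}a_i(t-s_i)\ge\sum_{i\le j}a_i(m_j-s_i)\ge j/2$. In each of the three regions $v_\alpha(g_{j+1}-1)\ge-E$. Hence $v_\alpha(y_{j+1}-y_j)\ge j/2-E$.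

So $\inf_\alpha v_\alpha(y_{j+1}-y_j)\ge\min(j,\,j/2-E)\to\infty$, and by (F2) $y_j\to y$ for some $y\in A$.

*The forbidden element.* Since $v_\beta(x)<s_i$ for all $i$, we have $v_\beta(g_i)=0$ for all $i$, so $\beta(y_j)=1$ for all $j$. By (F3) $\beta(y)=1$, so $y\ne0$. Choose $\alpha$ with $v_\alpha(x)=\sigma$, by (F1). Then $v_\alpha(y_j)=\sum_{i\le j}a_i(\sigma-s_i)\ge j$, so $\alpha(y_j)\to0$ and $\alpha(y)=0$ by (F3). This contradicts (1). $\square$

The condition $a\sigma-b\ge1$ was used at the end: it makes every factor contribute at least $1$ at the top. In the next step we shall also want $a\sigma-b<2$, to control the size of the correction.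

## Raising the maximum without moving far

**Step 6. The construction.** The purpose is to build from (2) a sequence whose successive differences are small at all points, whose value at $\beta$ is frozen, and whose maximal valuation tends to infinity. Assume (2). Since $v_\gamma(x^n)=nv_\gamma(x)$, a large enough power $y_0$ of $x$ satisfies
$$v_\beta(y_0)<\sigma_0-3,\qquad \sigma_0:=\max_\alpha v_\alpha(y_0).$$
We construct nonzero $y_0,y_1,y_2,\dots$, writing $\sigma_k=\max_\alpha v_\alpha(y_k)$, such that
$$v_\beta(y_k)=v_\beta(y_0),\qquad\sigma_{k+1}\ge\sigma_k+1,\qquad v_\gamma(y_{k+1}-y_k)\ge\sigma_k-3\ \text{ for all }\gamma\in X.\tag{4}$$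

Suppose $y_0,\dots,y_k$ are given and write $\sigma=\sigma_k$. Since $v_\beta(y_k)=v_\beta(y_0)<\sigma_0\le\sigma$, Lemma 6 applies to $x=y_k$ with $E=2$ and gives some $\tau<\sigma$. Choose an integer $a\ge2$ with $a>2/(\sigma-\tau)$, and put $b=\lfloor a\sigma\rfloor-1$ and $s=b/a$. Then
$$1\le a\sigma-b=a(\sigma-s)<2.$$
So $0<\sigma-s<2/a<\sigma-\tau$, that is, $\tau<s<\sigma$; and $s\ge\sigma-1$ because $a\ge2$. Let $u=y_k^a\varpi^{-b}$. By Lemma 6 there is $\alpha\in X$ with $v_\alpha(u-1)>2$. Then $v_\alpha(u)=v_\alpha(1+(u-1))=0$. Since $v_\alpha(u)=a(v_\alpha(y_k)-s)$, this says $v_\alpha(y_k)=s$. Set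
$$y_{k+1}=y_k(1-u^{-1})=y_k-w,\qquad w=y_ku^{-1}=\varpi^b y_k^{1-a}.$$

*Size of $w$.* Let $\gamma\in X$ and $t=v_\gamma(y_k)\le\sigma$. Then $v_\gamma(w)=t-a(t-s)$. If $t\le s$, this equals $s+(a-1)(s-t)\ge s$. If $s<t\le\sigma$, then $t>s$ and $a(t-s)\le a(\sigma-s)<2$, so it is $>s-2$. In both cases $v_\gamma(w)\ge s-2\ge\sigma-3$. Since $y_{k+1}-y_k=-w$, this is the third part of (4).

*At $\beta$.* We have $v_\beta(w)\ge\sigma_k-3\ge\sigma_0-3>v_\beta(y_0)=v_\beta(y_k)$. Hence $v_\beta(y_{k+1})=v_\beta(y_k)=v_\beta(y_0)$, and in particular $y_{k+1}\ne0$.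

*At $\alpha$.* Since $1-u^{-1}=(u-1)u^{-1}$, we get $v_\alpha(y_{k+1})=v_\alpha(y_k)+v_\alpha(u-1)-v_\alpha(u)>s+2\ge\sigma+1$. Hence $\sigma_{k+1}\ge\sigma_k+1$.

This proves (4). The bookkeeping is visible here: placing the threshold at $s\ge\sigma-1$ loses at most $1$, the near-cancellation with $E=2$ gains more than $2$, and the net gain is at least $1$.

**Step 7. The limit is impossible.** The purpose is to show that the limit inherits the unbounded valuations. By (4), $\sigma_k\ge\sigma_0+k\to\infty$, so $\inf_\gamma v_\gamma(y_{k+1}-y_k)\to\infty$ and (F2) gives $y_k\to y\in A$. By (F3), $\beta(y)=\lim\beta(y_k)=\beta(y_0)>0$, so $y\ne0$.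

For each $k$ choose $\alpha_k$ with $v_{\alpha_k}(y_k)=\sigma_k$. For $l>k$ write $y_l-y_k=\sum_{i=k}^{l-1}(y_{i+1}-y_i)$. By (4) and the monotonicity of $(\sigma_i)$, every summand has $v_{\alpha_k}\ge\sigma_i-3\ge\sigma_k-3$, so $v_{\alpha_k}(y_l-y_k)\ge\sigma_k-3$. That is, $\alpha_k(y_l-y_k)\le\alpha_k(\varpi)^{\sigma_k-3}$ for all $l>k$. Let $l\to\infty$; by (F3) the same bound holds for $y-y_k$, so $v_{\alpha_k}(y-y_k)\ge\sigma_k-3$. Therefore
$$v_{\alpha_k}(y)\ge\min\bigl(v_{\alpha_k}(y_k),\,v_{\alpha_k}(y-y_k)\bigr)\ge\min(\sigma_k,\sigma_k-3)=\sigma_k-3\to\infty .$$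
But $y\ne0$, so $\alpha\mapsto v_\alpha(y)$ is bounded on $X$ by (F1). This contradiction shows that (2) is false. Hence all $v_\alpha$ coincide, and Step 4 proves Theorem 1. $\blacksquare$

## The boundedness criterion for $A^\circ$

We prove Theorem 2(1). A discrete Banach field is a nonarchimedean field via the trivial norm. So let $A$ be a non-discrete Banach field. Then there is $\varpi\ne0$ with $|\varpi|<1$, and $\varpi^m\to0$.

**Step 8. Boundedness is topological.** The purpose is to be able to compute $A^\circ$ with any norm defining the topology. Let $|\cdot|'$ be any submultiplicative nonarchimedean norm defining the topology of $A$. We claim that $B\subseteq A$ is bounded for $|\cdot|'$ iff for every neighbourhood $U$ of $0$ there is $m$ with $\varpi^mB\subseteq U$. If $|b|'\le C$ on $B$, then $|\varpi^mb|'\le|\varpi^m|'C$ on $B$, and $|\varpi^m|'\to0$ because $\varpi^m\to0$ in the topology; this gives one direction. Conversely, take $U=\{|x|'\le1\}$. If $\varpi^mB\subseteq U$, then $|b|'=|\varpi^{-m}\varpi^mb|'\le|\varpi^{-m}|'$ on $B$. The condition on neighbourhoods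 refers only to the topology, so boundedness depends only on the topology, and hence so does $A^\circ$.

**Step 9. Necessity.** The purpose is to show that a nonarchimedean field has bounded $A^\circ$. If the topology is defined by a multiplicative nonarchimedean norm $|\cdot|_0$, then $|x^n|_0=|x|_0^n$, so by Step 8 $A^\circ=\{|x|_0\le1\}$. This set is bounded for $|\cdot|_0$, hence bounded.

**Step 10. Sufficiency.** The purpose is to show that when $A^\circ$ is bounded, $|\cdot|_{\rm sp}$ is a norm with the same topology, so that Theorem 1 applies. Suppose $|x|\le B$ on $A^\circ$. By Step 1, where uniformity was not used for this, $|\cdot|_{\rm sp}$ is ultrametric and submultiplicative; also $|\cdot|_{\rm sp}\le|\cdot|$. Let $|x_k|_{\rm sp}\to0$. Fix $m$. For all large $k$,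
$$|\varpi^{-m}x_k|_{\rm sp}\le|\varpi^{-m}|_{\rm sp}\,|x_k|_{\rm sp}<1,$$
so the powers of $\varpi^{-m}x_k$ tend to $0$. Thus $\varpi^{-m}x_k\in A^\circ$ and $|x_k|\le|\varpi^m|\,|\varpi^{-m}x_k|\le B|\varpi^m|$. As $|\varpi^m|\to0$, we get $x_k\to0$. Applied to constant sequences, this shows that $|x|_{\rm sp}=0$ implies $x=0$, so $|\cdot|_{\rm sp}$ is a norm. Since also $|\cdot|_{\rm sp}\le|\cdot|$, the two norms have the same null sequences, hence by Remark 3 the same topology, and $A$ is complete for $|\cdot|_{\rm sp}$. So $(A,|\cdot|_{\rm sp})$ is a Banach field with power-multiplicative norm. It is uniform, and Theorem 1 gives a multiplicative nonarchimedean norm defining the topology of $A$, under which $A$ is complete. $\blacksquare$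

## The spectrum of a uniform Banach field is a segment of powers

We prove Theorem 2(2). Let $A$ be a non-discrete uniform Banach field. The given norm and $|\cdot|_{\rm sp}$ are equivalent, so "bounded" means the same for both, and some $\varpi\neq0$ has $|\varpi|_{\rm sp}<1$.

**Step 11. The shape of $\mathcal M(A)$ and of $|\cdot|_{\rm sp}$.** The purpose is to read off the structure from the equality of all $v_\alpha$. By the proof of Theorem 1, all $v_\alpha$ equal one valuation $v$, and by Step 4 the norm $|x|_0=2^{-v(x)}$ defines the topology. For $\alpha\in\mathcal M(A)$ we have $\alpha(x)=\alpha(\varpi)^{v(x)}=|x|_0^{c_\alpha}$ with $c_\alpha=-\log_2\alpha(\varpi)$. As $\alpha$ varies, $c_\alpha$ ranges over a nonempty compact subset of $(0,\infty)$. Let $c_1\le c_2$ be its minimum and maximum. Then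
$$|x|_{\rm sp}=\max_\alpha|x|_0^{c_\alpha}=\max(|x|_0^{c_1},|x|_0^{c_2}),$$
since the maximum is attained at the smallest exponent when $|x|_0\le1$ and at the largest when $|x|_0\ge1$. For $c\in[c_1,c_2]$ the function $|\cdot|_0^c$ is multiplicative and ultrametric and is bounded by $|\cdot|_{\rm sp}$, so it lies in $\mathcal M(A)$. Every point of $\mathcal M(A)$ is $|\cdot|_0^{c_\alpha}$ with $c_\alpha\in[c_1,c_2]$. So $\mathcal M(A)=\{|\cdot|_0^c:c_1\le c\le c_2\}$.

**Step 12. When $|\cdot|_{\rm sp}$ is multiplicative.** The purpose is to detect $c_1=c_2$ with a single element. Let $\varpi\ne0$ be any element with $|\varpi|_{\rm sp}<1$. Then $|\varpi|_0<1$, so $|\varpi|_{\rm sp}=|\varpi|_0^{c_1}$ and $|\varpi^{-1}|_{\rm sp}=|\varpi|_0^{-c_2}$. Hence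
$$|\varpi|_{\rm sp}|\varpi^{-1}|_{\rm sp}=|\varpi|_0^{c_1-c_2},$$
which is $1$ iff $c_1=c_2$. So the condition holds for one such $\varpi$ iff it holds for every such $\varpi$, iff $c_1=c_2$. If $c_1=c_2$, then $|\cdot|_{\rm sp}=|\cdot|_0^{c_1}$ is multiplicative. If $|\cdot|_{\rm sp}$ is multiplicative, the product is $1$, so $c_1=c_2$.

**Step 13. All pairs occur.** The purpose is to realise a prescribed pair $0<c_1\le c_2$. Take a field complete for a nontrivial multiplicative nonarchimedean norm $|\cdot|_0$, such as $\mathbb Q_p$, and put $\|\cdot\|=\max(|\cdot|_0^{c_1},|\cdot|_0^{c_2})$. This is a nonarchimedean, submultiplicative, power-multiplicative norm with the same null sequences as $|\cdot|_0$. So it has the same topology and is complete, and its spectral norm is $\|\cdot\|$. Each $|\cdot|_0^c$ with $c_1\le c\le c_2$ lies in $\mathcal M(A)$. Conversely, by Step 11 all points of $\mathcal M(A)$ are positive powers of one another, so each is $|\cdot|_0^c$ for some $c>0$. Choose $\varpi$ with $0<|\varpi|_0<1$. Points of $\mathcal M(A)$ are $\le\|\cdot\|$, so evaluating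 at $\varpi$ and $\varpi^{-1}$ gives $|\varpi|_0^c\le|\varpi|_0^{c_1}$ and $|\varpi|_0^{-c}\le|\varpi|_0^{-c_2}$, that is, $c_1\le c\le c_2$. $\blacksquare$

When $c_1<c_2$ the spectral norm is not equivalent, up to constant factors, to any multiplicative norm $|\cdot|_1$. Otherwise $|\varpi^n|_{\rm sp}|\varpi^{-n}|_{\rm sp}$ would be bounded in $n$, because $|\varpi^n|_1|\varpi^{-n}|_1=1$; but it equals $|\varpi|_0^{n(c_1-c_2)}\to\infty$. So the conclusion of Theorem 1 can only be topological.

## Completions of fields with power-multiplicative norm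

We prove Theorem 2(3). Let $F$ be a field with a power-multiplicative nonarchimedean norm $|\cdot|$ and completion $\hat F$.

**Step 14. If $\hat F$ is a field.** The purpose is to apply Theorem 1 to $\hat F$ and restrict. If $x_n\to\hat x$ with $x_n\in F$, then $\bigl||x_n|-|x_m|\bigr|\le|x_n-x_m|$, so $|\hat x|=\lim|x_n|$ exists. The ultrametric inequality, submultiplicativity and power-multiplicativity pass to the limit. So $\hat F$ is a Banach ring with power-multiplicative norm, hence uniform. If it is a field, Theorem 1 gives a multiplicative nonarchimedean norm defining its topology. Since $F$ carries the subspace topology, the restriction of that norm to $F$ is multiplicative and defines the topology of $F$.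

**Step 15. If the topology of $F$ comes from a multiplicative norm.** The purpose is to see that $\hat F$ is then the usual completion of a valued field. Let $|\cdot|_0$ be a multiplicative nonarchimedean norm defining the topology of $F$. By Remark 3 it has the same Cauchy sequences and the same null sequences as $|\cdot|$. The ring $\hat F$ is the ring of Cauchy sequences modulo null sequences, so it is also the completion of $F$ for $|\cdot|_0$. That ring is nonzero, since the constant sequence $1$ is not null. Let $(x_n)$ be Cauchy and not null. The real sequence $|x_n|_0$ is Cauchy, and its limit $L$ is positive. For large $n,m$ we have $|x_n|_0,|x_m|_0\ge L/2$, and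
$$|x_n^{-1}-x_m^{-1}|_0=\frac{|x_m-x_n|_0}{|x_n|_0|x_m|_0}\le\frac{4}{L^2}\,|x_m-x_n|_0 .$$
So $(x_n^{-1})$, defined for large $n$, is Cauchy and represents an inverse of the class of $(x_n)$. Hence $\hat F$ is a field. $\blacksquare$
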